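# Flexible list coloring of graphs with maximum average degree below $k$

All graphs are finite and simple.

## 1. Forests with lists of two colors

Every vertex of a graph carries a short list of allowed colors, and some of the vertices also name a favorite color from their list. We want a proper coloring from the lists that grants a fixed positive fraction of these wishes, however large the graph is.

**Definition (lists).** A $k$-assignment on a graph $G$ is a map $L$ that gives each vertex $v$ a set $L(v)\subseteq\mathbb N$ with $|L(v)|=k$. An $L$-coloring is a proper coloring $\varphi$ of $G$ with $\varphi(v)\in L(v)$ for every $v$. If $G$ has an $L$-coloring for every $k$-assignment $L$, then $G$ is $k$-choosable. We also speak of $L$-colorings when the lists have different sizes.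

**Definition (requests and flexibility).** A request on $(G,L)$ is a function $w$ with values $w(v,c)\in\{0,1\}$ for $v\in V(G)$, $c\in L(v)$, such that for each $v$ at most one $c$ has $w(v,c)=1$. Equivalently, each vertex $u$ of some set $U\subseteq V(G)$ has one preferred color $p(u)\in L(u)$. For $\varepsilon>0$, the graph $G$ is $\varepsilon$-flexibly $k$-choosable if for every $k$-assignment $L$ and every request $w$ there is an $L$-coloring $\varphi$ with
$$\sum_{v} w(v,\varphi(v))\ \ge\ \varepsilon\sum_{v}\sum_{c\in L(v)}w(v,c),$$
that is, $\varphi(u)=p(u)$ for at least $\varepsilon|U|$ of the vertices $u\in U$.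

For example, take a single edge whose ends both have the list $\{1,2\}$ and both ask for $1$. Exactly one end can be satisfied, so with lists of size $2$ no $\varepsilon>\frac12$ is possible. For forests, $\frac12$ is attained.

**Forests, $k=2$.** *Let $G$ be a forest and $L$ a $2$-assignment. There is a random $L$-coloring $\varphi$ with $\Pr[\varphi(v)=c]=\frac12$ for all $v$ and all $c\in L(v)$.*

*Proof.* Root each component, color the roots uniformly, and go down from parents to children. Let $v$ be a child with parent $p$, where $\varphi(p)$ is already uniform on $L(p)$.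

- If $L(p)\cap L(v)=\emptyset$, color $v$ uniformly and independently.
- If $L(p)=\{a,c\}$ and $L(v)=\{a,b\}$ with $b\ne c$, put $\varphi(v)=b$ when $\varphi(p)=a$, and $\varphi(v)=a$ when $\varphi(p)=c$.
- If $L(p)=L(v)$, give $v$ the color of this list that $p$ does not have.

In each case $\varphi(v)\neq\varphi(p)$, and $\varphi(v)$ is uniform on $L(v)$. $\square$

A random coloring with good marginals settles every request at once. If $\Pr[\varphi(v)=c]\ge\varepsilon$ for all $v$ and $c\in L(v)$, then
$$\mathbb E\sum_v w(v,\varphi(v))=\sum_{v}\sum_{c\in L(v)} w(v,c)\Pr[\varphi(v)=c]\ \ge\ \varepsilon\sum_{v}\sum_{c\in L(v)}w(v,c), \tag{1}$$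
so some $L$-coloring in the support satisfies an $\varepsilon$-fraction of the request. This works for arbitrary nonnegative real weights $w$, and a single distribution serves all requests. Hence forests are $\frac12$-flexibly $2$-choosable.

**Definition (maximum average degree).** $\mathrm{mad}(G)$ is the maximum of $2|E(H)|/|V(H)|$ over all nonempty subgraphs $H\subseteq G$.

For example, a cycle has $\mathrm{mad}=2$ and $\mathrm{mad}(K_m)=m-1$. Forests are exactly the graphs with $\mathrm{mad}<2$: every nonempty subgraph of a forest has fewer edges than vertices, and a cycle is a subgraph of average degree $2$. In general, if $\mathrm{mad}(G)<k$, then every nonempty subgraph has a vertex of degree at most $k-1$. So $G$ is $(k-1)$-degenerate, and coloring greedily in the reverse of a deletion order shows that $G$ is $k$-choosable. The question is what happens to flexibility when the $2$ of the forest case is replaced by $k$.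

**Question.** *Let $k\ge2$. Is there $\varepsilon=\varepsilon(k)>0$ such that every graph $G$ with $\mathrm{mad}(G)<k$ is $\varepsilon$-flexibly $k$-choosable?*

The problem comes from Richard Bi and Peter Bradshaw, "Flexible list coloring of graphs with maximum average degree less than $3$", arXiv:2310.02979 (2023). A known result of Dvořák, Norin and Postle gives such an $\varepsilon(k)$ under the stronger hypothesis $\mathrm{mad}(G)<k-1+\frac2{k+2}$. The answer to the question is yes for every $k\ge2$, in the strong form that we saw for forests.

**Theorem 1.** *For every $k\ge2$ there is $\varepsilon=\varepsilon(k)>0$ such that for every finite graph $G$ with $\mathrm{mad}(G)<k$ and every $k$-assignment $L$ there is a random $L$-coloring $\varphi$ of $G$ with $\Pr[\varphi(v)=c]\ge\varepsilon$ for all $v\in V(G)$, $c\in L(v)$.*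

By (1), Theorem 1 implies that $G$ is $\varepsilon$-flexibly $k$-choosable, even for nonnegative weighted requests. The forest argument is the case $k=2$ with $\varepsilon(2)=\frac12$.

## 2. The potential $f$, and why random greedy coloring fails for $k=3$

We first put $\mathrm{mad}(G)<k$ into a form that can be added up.

**Notation.** For a function $g$ on vertices, $g(S)=\sum_{v\in S}g(v)$. We write $e(S)$ for the number of edges inside $S$, $e(S,T)$ for the number of edges between disjoint $S$ and $T$, and $d_S(v)$ for the number of neighbors of $v$ in $S$. We write $[\,\cdot\,]$ for $1$ or $0$ according to whether the statement inside is true. The potential of a set $S\subseteq V(G)$ is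
$$f(S)=k|S|-2e(S).$$

For disjoint $S,T$,
$$f(S\cup T)=f(S)+f(T)-2e(S,T), \tag{2}$$
and since $f$ is integer valued,
$$\mathrm{mad}(G)<k\iff f(S)\ge1\ \text{ for every nonempty } S\subseteq V(G);\qquad f(\emptyset)=0. \tag{3}$$
For example, $f(K_m)=m(k+1-m)$. This is $k$ for $m=1$ and for $m=k$, and it is $0$ for $m=k+1$.

In a forest, a child sees one colored neighbor. When $k\ge3$, a vertex may see up to $k-1$ colored neighbors in a degeneracy order. The approach one would try first is to keep the order and to choose uniformly among the colors still available. The marginals can then tend to $0$, already for $k=3$ and a tree.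

**Example (random greedy).** Take the complete binary tree of depth $t$, ordered from the leaves to the root. Every vertex has at most two earlier neighbors, namely its children, so this is a legitimate order for $k=3$. Give the vertices $v$ distinct colors $c_v$. An inner vertex $v$ with children $v',v''$ gets the list $\{c_v,c_{v'},c_{v''}\}$, and a leaf $v$ gets $c_v$ together with two fresh colors. Let $p_h$ be the probability that a vertex $v$ at height $h$ gets $c_v$; so $p_0=\frac13$. The children of $v$ are independent. A child $v'$ either has color $c_{v'}$, which removes one color from the list of $v$, or it has a color outside the list of $v$. The color $c_v$ itself is never removed. Hence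
$$p_{h+1}=p_h^2\cdot1+2p_h(1-p_h)\cdot\tfrac12+(1-p_h)^2\cdot\tfrac13=p_h+\tfrac13(1-p_h)^2 .$$
The sequence increases and is bounded by $1$. Its limit $p$ satisfies $(1-p)^2=0$, so $p_h\to1$. The other two colors of the root have probability tending to $0$.

The greedy choice lets small biases accumulate. What we want is a procedure that colors the graph in rounds so that in each round, conditionally on everything colored before, every feasible event that involves few vertices has probability bounded below. Several tools are needed for this: a theorem that guarantees colorability when lists have lost a few colors (Section 3), bounds on the minimal sets where coloring fails (Section 4), and a decomposition into rounds (Section 5). The conditional approach itself then meets an obstacle, which Section 8 exhibits and Sections 8 and 9 remove.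

## 3. Coloring from slightly shortened lists

Think of $r(v)$ as the number of colors that $v$ has lost from a list of size $k$. A vertex with $\deg(v)+r(v)<k$ has fewer neighbors than remaining colors and is harmless. The next theorem charges for lost colors and for excess degree. Write $t^+=\max(t,0)$.

**Theorem 2.** *Let $k\ge2$, let $H$ be a $k$-colorable graph, $r:V(H)\to\mathbb Z_{\ge0}$, and $L$ a list assignment with $|L(v)|\ge k-r(v)$. If*
$$\sum_v r(v)+\sum_v(\deg_H(v)+r(v)-k)^+\le k-1, \tag{4}$$
*then $H$ is $L$-colorable.*

Small cases show what the hypotheses do. The bound $k-1$ cannot be raised to $k$: take $K_k$ with all lists equal to one set of size $k-1$. Here $r\equiv1$, so $\sum r=k$, and $\deg+r-k=0$ everywhere. The assumption of $k$-colorability is needed: $K_{k+1}$ with identical full lists has $r\equiv 0$ and $\deg+r-k=0$, so the left side of (4) is $0$. For $k=3$ and a triangle with list sizes $2,2,3$, the left side is $2$, so the theorem applies.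

*Proof.* Fix $k$ and take a counterexample with $|V(H)|$ minimum. By (4), $r(v)\le k-1$, so we may truncate the lists so that $|L(v)|=k-r(v)\ge1$. Put $\rho=r(V(H))$ and $x_v=\deg_H(v)+r(v)-k$. All induced subgraphs of $H$ are $k$-colorable. We use minimality in this form: a list problem on an induced subgraph with fewer vertices that is not colorable must violate (4). Also, (4) is inherited by induced subgraphs with the same $r$, since degrees only drop. So every proper induced subgraph of $H$ is $L$-colorable.

**Step 1: every $x_v\ge0$.** The purpose is to remove the positive parts. If $x_v<0$, color $H-v$ by minimality. Since $\deg_H(v)<k-r(v)=|L(v)|$, the coloring extends to $v$, a contradiction. So with $x=\sum_vx_v$, hypothesis (4) reads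
$$\rho+x\le k-1.$$
Call $v$ *low* if $x_v=0$; then $\deg_H(v)=|L(v)|$.

**Step 2: if $v$ is low and $a\in N(v)$, then $L(a)\subseteq L(v)$.** This step makes the lists around low vertices nested. Suppose $\alpha\in L(a)\setminus L(v)$. We try to color $a$ with $\alpha$. For $y\ne a$ put $L_1(y)=L(y)\setminus\{\alpha\}$ if $y\sim a$, and $L_1(y)=L(y)$ otherwise. The graph $H-a$ is not $L_1$-colorable, since otherwise $H$ would be $L$-colorable. Let $T\subseteq V(H)\setminus\{a\}$ be minimal with $H[T]$ not $L_1$-colorable. For $y\in T$ we can color $T\setminus\{y\}$ but cannot extend to $y$, so $\deg_T(y)\ge|L_1(y)|$. Now $\alpha\notin L(v)$, hence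
$$|L_1(v)|=|L(v)|=\deg_H(v)>\deg_{H-a}(v),$$
and so $v\notin T$. Thus $R:=V(H)\setminus(T\cup\{a\})$ contains $v$ and is nonempty.

First consider $T$ with $r_1(y)=r(y)+[y\sim a]$. We have $|L_1(y)|\ge k-r_1(y)$. Since $\deg_T(y)=\deg_H(y)-d_R(y)-[y\sim a]$,
$$\deg_T(y)+r_1(y)-k=x_y-d_R(y),$$
and this is $\ge0$ on $T$ because $\deg_T(y)\ge|L_1(y)|\geq k-r_1(y)$. As $|T|<|V(H)|$, condition (4) fails for $(H[T],L_1,r_1)$:
$$r(T)+e(\{a\},T)+x(T)-e(T,R)\ge k. \tag{5}$$

Next consider $R$. Since $R\neq\emptyset$, the proper induced subgraph $H[T\cup\{a\}]$ is $L$-colorable. Fix such a coloring and remove from the lists on $R$ the colors of neighbors in $T\cup\{a\}$. Then $H[R]$ is not colorable from the resulting lists, since otherwise $H$ would be $L$-colorable. With $r_2=r+d_{T\cup\{a\}}$, the reduced lists have size at least $k-r_2$, and $\deg_R(y)+r_2(y)-k=x_y\ge0$ on $R$. So (4) fails here too: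
$$r(R)+e(R,T)+e(R,\{a\})+x(R)\ge k. \tag{6}$$

Each of $T$ and $R$ has to pay $k$, but together they have only the degree of the single vertex $a$ to pay with. Add (5) and (6): the terms $e(T,R)$ cancel, $e(\{a\},T)+e(\{a\},R)=\deg_H(a)=k+x_a-r(a)$, and therefore
$$(\rho-r(a))+(x-x_a)+k+x_a-r(a)\ge2k .$$
So $\rho+x\ge k+2r(a)\ge k$, a contradiction.

**Step 3: low vertices have $r=0$.** The purpose is to show that low vertices have full lists. Let $v$ be low with $r(v)=s\ge1$; then $s\le\rho\le k-1$. The vertex $v$ has $\deg_H(v)=k-s$ neighbors. By Step 2 each neighbor $a$ has $|L(a)|\le|L(v)|$, that is, $r(a)\ge s$. Hence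
$$\rho\ge s+s(k-s)=s(k-s+1)=k+(s-1)(k-s)\ge k,$$
a contradiction.

**Step 4: a coloring of $H$.** We now transfer a proper $k$-coloring of $H$ to the lists. Let $W=\{v:x_v\ge1\}$; then $|W|\le x$. All vertices outside $W$ are low, so they have lists of size $k$ by Step 3, and adjacent ones have equal lists by Step 2. Hence on each component $C$ of $H-W$ all lists equal one set $M_C$ with $|M_C|=k$. Moreover, $L(h)\subseteq M_C$ whenever $h\in W$ has a neighbor in $C$, again by Step 2.

Let $\sigma:V(H)\to[k]=\{1,\dots,k\}$ be a proper coloring. Let $\Theta$ be the graph on $W$ that joins distinct $h,h'$ if $\sigma(h)=\sigma(h')$ and both have neighbors in a common component $C$ of $H-W$. Let $\kappa_1,\dots,\kappa_m$ be the vertex sets of the components of $\Theta$; so $m\le|W|\le x$, and $\sigma$ is constant on each $\kappa_i$.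

We want one color per $\kappa_i$. Order $\kappa_i$ as $h_1,\dots,h_p$ so that each $h_j$ with $j\ge2$ is $\Theta$-adjacent to an earlier $h_l$. Via a common component $C$ we have $L(h_l),L(h_j)\subseteq M_C$, so
$$|L(h_l)\setminus L(h_j)|\le|M_C\setminus L(h_j)|=k-|L(h_j)|=r(h_j).$$
The intersection $L(h_1)\cap\dots\cap L(h_{j-1})$ lies in $L(h_l)$, so it loses at most $r(h_j)$ colors when we intersect it with $L(h_j)$. Starting from $|L(h_1)|=k-r(h_1)$ we obtain
$$\Big|\bigcap_{h\in\kappa_i}L(h)\Big|\ge k-r(\kappa_i)\ge k-\rho\ge x+1>m .$$
So we can choose, one after another, pairwise distinct colors $a_i\in\bigcap_{h\in\kappa_i}L(h)$. Put $\varphi(h)=a_i$ for $h\in\kappa_i$.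

Adjacent vertices of $W$ have different $\sigma$, hence lie in different sets $\kappa_i$, hence get different colors. Now let $C$ be a component of $H-W$, and let $N_W(C)$ be the set of vertices of $W$ with a neighbor in $C$. For $h,h'\in N_W(C)$: if $\sigma(h)=\sigma(h')$, then $h=h'$ or they are $\Theta$-adjacent, so they lie in the same $\kappa_i$; and if they lie in the same $\kappa_i$, then $\sigma(h)=\sigma(h')$. Since the $a_i$ are distinct, lying in the same $\kappa_i$ is also equivalent to $\varphi(h)=\varphi(h')$. So $\sigma(h)\mapsto\varphi(h)$ is a well-defined injection from $\sigma(N_W(C))$ into $M_C$. Extend it to a bijection $\pi_C:[k]\to M_C$ and put $\varphi(v)=\pi_C(\sigma(v))$ for $v\in C$. Then $\varphi(v)\in M_C=L(v)$. On $C\cup N_W(C)$ we have $\varphi=\pi_C\circ\sigma$ with $\pi_C$ injective, so $\varphi$ is proper on all edges that meet $C$. Different components are not adjacent. So $\varphi$ is an $L$-coloring of $H$, a contradiction. $\square$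

## 4. Minimal uncolorable sets and Gallai trees

From here to the end of Section 10, fix $k\ge3$, a graph $G$ with $\mathrm{mad}(G)<k$, and a $k$-assignment $L$.

**Definition (obstruction).** Let lists $L'$ be given on some vertex set, and let $r\ge0$ be integer valued with $|L'(v)|\ge k-r(v)$. An obstruction for $L'$ is a nonempty set $T$ such that $G[T]$ is not $L'$-colorable but $G[T']$ is for every $T'\subsetneq T$.

For example, if $G[T]=K_k$ and all lists on $T$ equal one set of size $k-1$, then $T$ is an obstruction, with $r\equiv1$ on $T$. Every set that is not $L'$-colorable contains an obstruction.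

Let $T$ be an obstruction. Then $G[T]$ is connected, since otherwise one of its components would be uncolorable. Coloring $T\setminus\{v\}$ and failing at $v$ shows $\deg_T(v)\ge|L'(v)|\ge k-r(v)$. So $x_v=\deg_T(v)+r(v)-k\ge0$ on $T$, and with $x=\sum_{v\in T}x_v$,
$$x=2e(T)+r(T)-k|T|=r(T)-f(T),\qquad r(T)+x=2r(T)-f(T). \tag{7}$$

The left side of (4), for $H=G[T]$, is exactly $r(T)+x=2r(T)-f(T)$. This number controls everything that follows.

**Definition (Gallai tree).** A Gallai tree is a connected graph all of whose blocks are complete graphs or odd cycles.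

For example, two triangles that share a vertex form a Gallai tree. Give the two other vertices of one triangle the list $\{1,2\}$, those of the other triangle $\{3,4\}$, and the shared vertex $\{1,2,3,4\}$. Every list is as large as the degree, yet there is no coloring: whatever the shared vertex gets, in one triangle the two other vertices are left with one common color. We use the theorem of Borodin (1979) and Erdős–Rubin–Taylor (1979): *if $C$ is connected, $|L'(v)|\ge\deg_C(v)$ for all $v$, and $C$ is not $L'$-colorable, then $C$ is a Gallai tree.*

**Lemma 3.** *Let $C$ be a Gallai tree with $\Delta(C)\le k$ and $C\ne K_{k+1}$. Then $f(C)=k|C|-2e(C)\ge|C|/(2k)$; and $f(C)=k$ only if $C\in\{K_1,K_k\}$.*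

*Proof.* We compute $f$ block by block. Let each block $B$ (of at least two vertices; $K_1$ has none) have $n_B$ vertices and be $r_B$-regular. From $|C|=1+\sum_B(n_B-1)$ and $2e(C)=\sum_Bn_Br_B$,
$$f(C)=k+\sum_Bg(B),\qquad g(B)=k(n_B-1)-n_Br_B .$$
A block $K_n$ has $n\le k+1$. If $n=k+1$, its vertices already have degree $k$ inside the block, so $C=K_{k+1}$, which is excluded. So $n\le k$, and $g=(n-1)(k-n)$. This is $0$ for $n=k$ and at least $n-1$ for $2\le n\le k-1$. For an odd cycle with $n\ge5$, $g=k(n-1)-2n=(k-2)n-k$. As $(k-2)n-k-(n-3)=(k-3)(n-1)\ge0$, we get $g\ge n-3\ge\frac{n-1}2$. So in all cases $g(B)\ge\frac{n_B-1}2>0$ if $B\neq K_k$, and $g(K_k)=0$.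

Blocks $K_k$ are pairwise disjoint, since a common vertex would have degree at least $2(k-1)>k$. Let $n_K$ be their number, and $O=\sum_{B\ne K_k}(n_B-1)$. Contract each $K_k$-block to a vertex. The result has $|C|-(k-1)n_K=1+O$ vertices, of which $n_K$ are contracted ones. So $n_K\le1+O$, and $|C|=1+O+(k-1)n_K\le k(1+O)$. Hence
$$f(C)\ge k+\tfrac O2\ge\tfrac{1+O}2\ge\tfrac{|C|}{2k}.$$
If $f(C)=k$, all blocks are $K_k$. Two blocks of a connected graph with at least two blocks would share a vertex somewhere, but these blocks are disjoint, so there is at most one, and $C=K_1$ or $C=K_k$. $\square$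

Put $\Lambda=2k(k+2)$.

**Lemma 4.** *Let $T$ be an obstruction in $G$. Then*

*(a) $2r(T)-f(T)\ge k$;*

*(b) $|T|\le\Lambda\,(2r(T)-f(T))$;*

*(c) if $x=0$ and $r(T)=k$, then $G[T]\in\{K_1,K_k\}$.*

*Proof.* (a) $G$ is $(k-1)$-degenerate, hence $k$-colorable, so $G[T]$ is $k$-colorable. As $G[T]$ is not $L'$-colorable, Theorem 2 says that (4) fails, so by (7) $2r(T)-f(T)=r(T)+x\ge k$.

(b) The vertices with positive excess are few; the others form Gallai trees, whose size is bounded by $f$. Let $F=\{v\in T:x_v=0\}$ and $W=T\setminus F$; so $|W|\le x$. Let $C$ be a component of $G[F]$. By minimality $T\setminus C$ can be colored. Fix such a coloring and remove from the lists on $C$ the colors of neighbors in $T\setminus C$. For $v\in C$ there remain at least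
$$k-r(v)-d_{T\setminus C}(v)=\deg_T(v)-d_{T\setminus C}(v)=\deg_C(v)$$
colors, because $x_v=0$. And $C$ is not colorable from these lists, so $C$ is a Gallai tree. Also $\Delta(C)\le k$ since $\deg_T(v)=k-r(v)\le k$ on $F$, and $C\ne K_{k+1}$ since $f(K_{k+1})=0$ contradicts (3). By Lemma 3, summed over the components, $|F|\le2kf(F)$. Further, for $v\in F$, $k-\deg_F(v)=k-\deg_T(v)+d_W(v)=r(v)+d_W(v)$, so
$$f(F)=\sum_{v\in F}(k-\deg_F(v))=r(F)+e(F,W),$$
$$e(F,W)\le\sum_{h\in W}\deg_T(h)=\sum_{h\in W}(k+x_h-r(h))\le k|W|+x\le(k+1)x .$$
Therefore $|T|=|F|+|W|\le2k\,r(T)+\big(2k(k+1)+1\big)x\le\Lambda(r(T)+x)$, and (7) finishes.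

(c) If $x=0$, then $T=F$. Since $G[T]$ is connected, the proof of (b) shows that it is a Gallai tree to which Lemma 3 applies. By (7), $f(T)=r(T)=k$, so $G[T]\in\{K_1,K_k\}$. $\square$

As a first use, *one request alone can always be granted: for $u\in V(G)$ and $c\in L(u)$ some $L$-coloring has $\varphi(u)=c$.* Otherwise $G-u$, with $c$ removed from the lists of the neighbors of $u$, contains an obstruction $T$ with $r(y)=[y\sim u]$. By Lemma 4(a) and (2), $k\le2d_T(u)-f(T)=k-f(T\cup\{u\})\le k-1$, a contradiction. (For $k=2$ the same conclusion follows from the forest case in Section 1.) The work still to be done is to get $\varphi(u)=c$ with probability bounded below, for all pairs $(u,c)$ under one distribution.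

## 5. Layers of bounded degree with few edges to deeper layers

We need rounds in which (i) the graph has bounded degree, so that local choices have bounded cost, and (ii) sets send few edges to what is already colored, so that few colors are lost. Bounded degree forces us to move the high-degree vertices to an earlier colored part. A set that sends too many edges to that part is moved with them. Minimizing a perturbed potential does this in one stroke. Let
$$\delta=\frac1{8\Lambda k},\qquad D=\Big\lceil\frac{k(k+\delta)}\delta\Big\rceil .$$

**Construction.** Put $V_1=V(G)$. Given $V_i\ne\emptyset$, let $B_i=\{v\in V_i:\deg_{G[V_i]}(v)>D\}$, let $V_{i+1}$ be a set that minimizes $f(S)+\delta|S|$ over all $S$ with $B_i\subseteq S\subseteq V_i$, and let $N_i=V_i\setminus V_{i+1}$.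

*The sequence terminates.* Counting degrees, $D|B_i|\le2e(V_i)<k|V_i|$. With $f(V_{i+1})\ge0$ and the choice $S=B_i$ as a competitor,
$$\delta|V_{i+1}|\le f(V_{i+1})+\delta|V_{i+1}|\le f(B_i)+\delta|B_i|\le(k+\delta)|B_i|<\frac{(k+\delta)k|V_i|}D\le\delta|V_i| .$$
So $V_{i+1}\subsetneq V_i$, and $V_1\supsetneq V_2\supsetneq\dots\supsetneq V_{s+1}=\emptyset$ for some $s$. The coloring will be generated on $N_s,N_{s-1},\dots,N_1$ in this order; a larger index means deeper and earlier colored.

**Properties of the layers.**

**(P1)** Every $v\in N_i$ has degree at most $D$ in $G[V_i]$.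

**(P2)** $2e(S,V_{i+1})\le f(S)+\delta|S|$ for all $S\subseteq N_i$.

(P1) holds because $N_i\cap B_i=\emptyset$. For (P2), compare $V_{i+1}\cup S$ with the minimizer $V_{i+1}$: by (2) the value changes by $f(S)-2e(S,V_{i+1})+\delta|S|$, and this is $\ge0$. For $S=\{v\}$, (P2) gives $2d_{V_{i+1}}(v)\le k+\delta$, and by integrality
$$2d_{V_{i+1}}(v)\le k\qquad(v\in N_i). \tag{8}$$
So a vertex sees at most $k/2$ colored neighbors when its layer is colored, where a degeneracy order would allow $k-1$.

## 6. Tasks and their budget $\beta$

When we color layer $i$, write $N=N_i$ and $Z=V_{i+1}$; an $L$-coloring $\zeta$ of $G[Z]$ is already given. We formalize the events that we want to force in $N$.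

**Definition (tasks).** A task at layer $i$ is one of the following.

- An *avoid-task* is a finite set of pairs $(z,b)$ with $z\in N$; we want $\varphi(z)\ne b$ for all pairs. Put $N^*=N$, let $j(y)$ be the number of pairs at $y$, and $\beta=2j(N)$. Every $L$-coloring $\zeta$ of $G[Z]$ is *admissible*.
- A *fix-task* is given by $u\in N$ and $c\in L(u)$; we want $\varphi(u)=c$. Put $N^*=N\setminus\{u\}$, $j(y)=[y\sim u]$ and $\beta=k-2d_Z(u)$. An $L$-coloring $\zeta$ of $G[Z]$ is *admissible* if it does not use $c$ on $N(u)\cap Z$.

An admissible $\zeta$ *supports* the task if it extends to an $L$-coloring of $G[V_i]$ that fulfills the task. All tasks below have $\beta\le k$.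

For example, asking one vertex to avoid one color has $\beta=2$. Fixing a vertex with no neighbor in $Z$ has $\beta=k$.

Supporting is a list coloring problem on $N^*$. For $y\in N^*$ let $L_\zeta(y)$ arise from $L(y)$ by removing $\zeta(N(y)\cap Z)$ and the forbidden colors at $y$, which for a fix-task means $c$ if $y\sim u$. Then an admissible $\zeta$ supports the task if and only if $G[N^*]$ is $L_\zeta$-colorable. We have $|L_\zeta(y)|\ge k-r(y)$ with $r=j+d_Z$. For $T\subseteq N^*$ let
$$\Psi(T)=2j(T)+2e(T,Z)-f(T)=2r(T)-f(T). \tag{9}$$
The function $\Psi$ is integer valued, $\Psi(\emptyset)=0$, and it is supermodular, meaning $\Psi(T\cup T')+\Psi(T\cap T')\ge\Psi(T)+\Psi(T')$. Indeed $2j(T)+2e(T,Z)-k|T|$ is additive over vertices, and for $2e(T)$ the inequality holds because edges between $T\setminus T'$ and $T'\setminus T$ are counted only in the union. Moreover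
$$\Psi(T)\le\beta+\delta(|T|+1)\qquad(T\subseteq N^*). \tag{10}$$
For avoid-tasks, (P2) for $T$ gives $\Psi(T)\le2j(T)+\delta|T|\le\beta+\delta|T|$. For fix-tasks, use (P2) for $T\cup\{u\}$ and $f(T\cup\{u\})=f(T)+k-2d_T(u)$:
$$2e(T,Z)+2d_Z(u)\le f(T)+k-2d_T(u)+\delta(|T|+1),$$
and since $j(T)=d_T(u)$, this is (10). If $|T|\le4\Lambda k$, then $\delta(|T|+1)\le\frac{4\Lambda k+1}{8\Lambda k}<1$, so by integrality
$$\Psi(T)\le\beta\qquad\text{whenever } |T|\le4\Lambda k. \tag{11}$$

By Lemma 4(a) an obstruction costs $k$, and by (11) the available budget is $\beta$. So a task with $\beta<k$ should never be blocked.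

**Lemma 5.** *For admissible $\zeta$, every obstruction $T\subseteq N^*$ for $L_\zeta$ has $|T|\le2\Lambda k$ and $k\le\Psi(T)\le\beta$. Hence if $\beta\le k-1$, every admissible $\zeta$ supports the task.*

*Proof.* By Lemma 4(b), (9) and (10), $|T|\le\Lambda\Psi(T)\le\Lambda\big(k+\delta(|T|+1)\big)=\Lambda k+\frac{|T|+1}{8k}$. So $|T|\le\frac{8\Lambda k^2+1}{8k-1}\le2\Lambda k$; the last step is $1+2\Lambda k\le8\Lambda k^2$. By (11), $\Psi(T)\le\beta$, and $\Psi(T)\ge k$ by Lemma 4(a). If $\beta\le k-1$, there is no obstruction, so $G[N^*]$ is $L_\zeta$-colorable. $\square$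

The empty avoid-task has $\beta=0$. So every $L$-coloring of $G[V_{i+1}]$ extends to an $L$-coloring of $G[V_i]$.

## 7. Planting colors in a layer

We now define the random coloring. The aim is that, given the deeper part, every feasible pattern on at most $k$ vertices of a layer occurs with probability at least a constant. The method is to plant random colors at random vertices, to keep only those small groups of plants that are individually feasible, and to show that feasible groups that lie far apart are jointly feasible. Let
$$q_0=4\Lambda Dk,\qquad R=2q_0+2,\qquad p_0=2^{-k(D+1)^R}k^{-k}.$$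
These constants depend only on $k$.

**Lemma 6 (planting).** *There is a random $L$-coloring $\varphi$ of $G$, generated on $V_s,V_{s-1},\dots,V_1$ in this order, such that for every $i$, every $\zeta$ with $\Pr[\varphi|_{V_{i+1}}=\zeta]>0$, every $J\subseteq N_i$ with $|J|\le k$ and every $\theta_J:J\to\mathbb N$: if $\zeta\cup\theta_J$ extends to an $L$-coloring of $G[V_i]$, then $\Pr[\varphi|_J=\theta_J\mid\varphi|_{V_{i+1}}=\zeta]\ge p_0$.*

*Proof.* **Step 1: the procedure.** Start with the empty coloring of $V_{s+1}=\emptyset$. Given an $L$-coloring $\zeta$ of $Z=V_{i+1}$, select each $v\in N=N_i$ independently with probability $\frac12$, and give each selected $v$ a uniform color $\theta(v)\in L(v)$, with fresh randomness. Distances are measured in $G[N]$. *Clusters* are the components of the auxiliary graph that joins selected vertices at distance at most $R$; so vertices of different clusters have distance greater than $R$. Keep a cluster $P'$ if $|P'|\le k$ and $\zeta\cup\theta|_{P'}$ extends to an $L$-coloring of $G[V_i]$. Let $P$ be the union of the kept clusters.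

**Step 2: $\zeta\cup\theta|_P$ extends to an $L$-coloring of $G[V_i]$.** It is proper, because each kept cluster is compatible with $\zeta$ and distinct clusters are not adjacent. Suppose it does not extend. Then there is an obstruction $T\subseteq N\setminus P$ for the lists reduced by the colors of neighbors in $Z\cup P$, with $r=d_Z+d_P$. Put $J_T=e(T,P)$. By (P2), $2r(T)-f(T)=2e(T,Z)+2J_T-f(T)\le2J_T+\delta|T|$. By Lemma 4(b) and $\Lambda\delta\le\frac12$ we get $|T|\le2\Lambda J_T+\frac12|T|$, that is, $|T|\le4\Lambda J_T$. Let $s'$ be the number of kept clusters adjacent to $T$. Each has at most $k$ vertices, of degree at most $D$ by (P1), so $J_T\le Dks'$.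

If $s'=0$, then $|T|\le0$, which is impossible.

If $s'=1$, let $P'$ be the single kept cluster adjacent to $T$. The coloring that extends $\zeta\cup\theta|_{P'}$ to $G[V_i]$ colors $T$ properly and avoids the colors of neighbors in $Z\cup P'$. Since $T$ has no other neighbors in $P$, this colors $T$ from the reduced lists, a contradiction.

If $s'\ge2$, pick for each adjacent cluster a vertex $y\in T$ adjacent to it. Two of these vertices belonging to different clusters have distance at least $(R+1)-2=R-1=2q_0+1$ in $G[N]$, hence also in $G[T]$. As $G[T]$ is connected, the balls of radius $q_0$ in $G[T]$ around them are disjoint, and each contains at least $q_0+1$ vertices, for instance the first $q_0+1$ vertices of a shortest path to another chosen vertex. So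
$$s'(q_0+1)\le|T|\le4\Lambda J_T\le4\Lambda Dk\,s'=q_0s',$$
a contradiction. This proves the claim. Extend $\zeta\cup\theta|_P$ to $G[V_i]$ by any fixed rule; this is $\varphi|_{V_i}$.

**Step 3: the probability bound.** Let $J,\theta_J$ be as in the statement, and let $B$ be the set of vertices of $N$ at distance at most $R$ from $J$. By (P1), $|B|\le k\sum_{t=0}^RD^t\le k(D+1)^R$. Note that $\theta_J(v)\in L(v)$, since $\zeta\cup\theta_J$ extends to an $L$-coloring. With probability at least $2^{-|B|}k^{-|J|}\ge p_0$ the selected vertices in $B$ are exactly those of $J$, and they receive the colors $\theta_J$. In that event no selected vertex outside $J$ is within distance $R$ of $J$, so $J$ is a union of clusters. Each of them has at most $k$ vertices, and its coloring together with $\zeta$ extends, since $\zeta\cup\theta_J$ does. So all of them are kept, and $\varphi|_J=\theta_J$. $\square$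

From now on $\varphi$ is this random coloring. Applying Lemma 6 to the restriction of a fulfilling extension gives the following.

**Consequence (12).** *If $\zeta$ (of positive probability) supports a task at layer $i$ that involves at most $k$ vertices (the vertices $z$ of the pairs, or $u$), then conditionally on $\varphi|_{V_{i+1}}=\zeta$ the task is fulfilled with probability at least $p_0$.*

## 8. Tasks with $\beta=k$: two blocked tasks, and the core

With Lemma 5 and (12), the plan is to condition on everything deeper and then to plant. For $u\in N_i$ and $c\in L(u)$ this works if $u$ has a neighbor in $V_{i+1}$ and $\zeta$ avoids $c$ on these neighbors, because then $\beta\le k-2$. It stops working exactly at $\beta=k$, and there it can really fail.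

**Example A ($k=3$, a fix-task).** Let a *diamond* have vertices $u,y_1,y_2,y_3$ and all edges except $uy_3$. Take a vertex $z$ and $M>D$ disjoint diamonds, and join $z$ to the vertex $y_3$ of each. A nonempty subset $S'$ of a diamond has $f(S')\ge2$: the minimum values for sizes $1,2,3,4$ are $3,4,3,2$. So a vertex set that contains $z$ has $f\ge3+\sum(f(S')-2)\ge3$, the sum running over its nonempty intersections $S'$ with diamonds, and a nonempty set without $z$ has $f\ge2$. By (3), $\mathrm{mad}<3$. Here $B_1=\{z\}$, since $\deg z=M>D$ and all other degrees are at most $3\le D$. Every set $S\ni z$ has $f(S)+\delta|S|\ge3+\delta|S|$, with $f(\{z\})=3$, so $V_2=\{z\}$. Let all lists be $\{1,2,3\}$. In each diamond, $u$ and $y_3$ must have the same color, so $\varphi(u)=\varphi(y_3)\ne\varphi(z)$. Given $\varphi(z)=1$, the task $\varphi(u)=1$ has conditional probability $0$, although $u$ has no neighbor in $V_2$. The set $S=\{y_1,y_2,y_3\}$ is responsible, and $\Psi(S)=2\cdot2+2\cdot1-3=3=k$.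

**Example B ($k=4$, an avoid-task).** Take nonadjacent vertices $z,z'$ and $M>D$ disjoint copies of $K_4$ on $y_1,\dots,y_4$, with edges $y_3z$ and $y_4z'$ for each copy. A subset with $a\ge1$ vertices of a copy has $f=a(5-a)\ge4$ and sends at most two edges to $\{z,z'\}$. So a set that contains one or both of $z,z'$ has $f\ge4$ or $f\ge8$ respectively, and a nonempty set that contains neither has $f\ge4$; by (3), $\mathrm{mad}<4$. Here $B_1=\{z,z'\}$, and as $f(S)\ge8=f(\{z,z'\})$ for all $S\supseteq B_1$, we get $V_2=\{z,z'\}$. Let all lists be $\{1,2,3,4\}$. The task of avoiding $1$ at $y_1$ and $y_2$ of one copy has $\beta=4=k$. If $\zeta(z)=\zeta(z')=1$, it is not supported, since some vertex of $K_4$ must have color $1$. Again $\Psi(\{y_1,\dots,y_4\})=2\cdot2+2\cdot2-4=4=k$.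

In both examples the way out is not to condition on the deeper coloring but to use its randomness. In Example A, we need only that $\varphi(z)\ne1$ with probability bounded below, which is an avoid-task at a deeper layer with $\beta=2\le k-1$. To do this in general, we must first see that the failure of a tight task is caused by one bounded set that does not depend on $\zeta$.

**Lemma 7 (core).** *Let a task have $\beta=k$, and let $\mathcal T=\{T\subseteq N^*:|T|\le2\Lambda k,\ \Psi(T)=k\}$. If $\mathcal T=\emptyset$, every admissible $\zeta$ supports the task. Otherwise $\mathcal T$ has a least element $S$ under inclusion; an admissible $\zeta$ supports the task if and only if $G[S]$ is $L_\zeta$-colorable; and if $G[S]$ is not $L_\zeta$-colorable, then $S$ is an obstruction for $L_\zeta$.*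

*Proof.* **Step 1: existence of $S$.** By Lemma 5 every obstruction for $L_\zeta$ in $N^*$ belongs to $\mathcal T$. So if $\mathcal T=\emptyset$, there is no obstruction and the task is supported. Now let $T,T'\in\mathcal T$. Then $|T\cup T'|\le4\Lambda k$, so $\Psi(T\cup T')\le k$ by (11). By supermodularity $\Psi(T\cap T')\ge2k-k=k$. In particular $T\cap T'\ne\emptyset$, as $\Psi(\emptyset)=0$; and $\Psi(T\cap T')\le k$ by (11). So $T\cap T'\in\mathcal T$. Hence $\mathcal T$ is closed under intersection, and $S=\bigcap_{T\in\mathcal T}T$ is its least element.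

**Step 2: obstructions inside $S$.** An obstruction $T\subseteq S$ for $L_\zeta$ belongs to $\mathcal T$, so $S\subseteq T$ and $T=S$. This gives the last statement.

**Step 3: a coloring of $S$ extends.** If the task is supported, then $G[S]$ is $L_\zeta$-colorable because $S\subseteq N^*$. Conversely, suppose that $G[S]$ has an $L_\zeta$-coloring that does not extend to an $L_\zeta$-coloring of $G[N^*]$. Then there is an obstruction $T'\subseteq N^*\setminus S$ for the lists reduced further by the colors of neighbors in $S$; here $r'=j+d_Z+d_S$. By (2) and (10),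
$$2r'(T')-f(T')=\Psi(T')+2e(S,T')=\Psi(S\cup T')-\Psi(S)\le\delta(|S|+|T'|+1).$$
Lemma 4(b) gives $|T'|\le\Lambda\delta(|S|+|T'|+1)=\frac{|S|+|T'|+1}{8k}$, hence $|T'|\le|S|+1$. Therefore
$$2r'(T')-f(T')\le2\delta(|S|+1)\le\frac{2(2\Lambda k+1)}{8\Lambda k}<1,$$
which contradicts Lemma 4(a). $\square$

## 9. Supporting tight tasks with the randomness of a deeper layer

Two kinds of tight tasks will be needed.

**Lemma 8.** *Let the task at layer $i$ be either*

*(I) avoid a color $c$ at all vertices of a set $A\subseteq N_i$ with $|A|=k/2$ ($k$ even); or*

*(II) fix $u\in N_i$ to $c\in L(u)$, where $d_{V_{i+1}}(u)=0$.*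

*Then $\Pr[\varphi|_{V_{i+1}}\text{ supports the task}]\ge p_0$, and hence the task is fulfilled with probability at least $p_0^2$.*

*Proof.* The second claim follows from the first by (12). Let $Z=V_{i+1}$. In both cases $\beta=k$, $j(y)\le1$ for every $y$, the forbidden color is $c$ wherever $j(y)=1$, and every $L$-coloring of $G[Z]$ is admissible. If $\mathcal T=\emptyset$, or if the core $S$ is $L_\zeta$-colorable for every $L$-coloring $\zeta$ of $G[Z]$, then every $\zeta$ supports the task by Lemma 7. Otherwise $S$ exists and is an obstruction for $L_\zeta$ for some $\zeta$. Put $e=e(S,Z)$. Since $\Psi(S)=k$,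
$$2j(S)+2e-f(S)=k. \tag{13}$$

**Step 1: $1\le e\le k/2\le j(S)$.** This bounds the number of edges through which the deeper coloring can hurt $S$.

*$e\ge1$.* By (13), $2e=f(S)+k-2j(S)$. In case (I), $2j(S)\le2|A|=k$ and $f(S)\ge1$. In case (II), $j(S)=d_S(u)$ and the right side is $f(S\cup\{u\})\ge1$. So $2e\ge1$ in both cases.

*$j(S)\ge k/2$.* By (P2), $2e\le f(S)+\delta|S|$ with $\delta|S|\le\frac14$, so $2e\le f(S)=2j(S)+2e-k$.

*$e\le k/2$.* For the obstruction $S$ we have $r(S)=j(S)+e$, $x\ge0$, and $r(S)+x=2r(S)-f(S)=\Psi(S)=k$. So $j(S)+e\le k$, and $e\le k-j(S)\le k/2$. Moreover, if $e=k/2$, then $j(S)\le k/2$, so $j(S)=k/2$, $r(S)=k$ and $x=0$.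

**Step 2: the layer to use.** Let $l\ge i+1$ be the smallest index such that $N_l$ contains a neighbor of $S$; it exists since $e\ge1$. Let $Q$ be the set of edges between $S$ and $N_l$, and $q=|Q|$. Then $1\le q\le e\le k/2$, and all neighbors of $S$ in $Z$ lie in $V_l=N_l\cup V_{l+1}$.

**Step 3: the case $2q\le k-1$.** We color $S$ in advance, as soon as $V_{l+1}$ is colored, and then ask $N_l$ not to spoil this coloring. Condition on any value of $\varphi|_{V_{l+1}}$ of positive probability. *Claim: $G[S]$ is colorable from the lists obtained from $L(y)$ by removing the color forbidden by the task and $\varphi(N(y)\cap V_{l+1})$.* Otherwise there is an obstruction $T\subseteq S$ for these lists, with $r=j+d_{V_{l+1}}$. By Lemma 4(a) and $e(T,Z)=e(T,N_l)+e(T,V_{l+1})$,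
$$k\le2j(T)+2e(T,V_{l+1})-f(T)=\Psi(T)-2e(T,N_l).$$
So $\Psi(T)\ge k$. As $|T|\le|S|\le2\Lambda k$, (11) gives $\Psi(T)=k$. Thus $T\in\mathcal T$ and $T=S$. But then $e(T,N_l)=q\ge1$ and the displayed inequality says $k\le k-2q$, a contradiction.

Let $\chi$ be such a coloring of $S$, chosen as a function of $\varphi|_{V_{l+1}}$. Consider the avoid-task at layer $l$ with the pairs $(z,\chi(y))$ for $yz\in Q$, $y\in S$, $z\in N_l$. It has $\beta\le2q\le k-1$, so it is supported by Lemma 5. It involves at most $q\le k$ vertices, so by (12) it is fulfilled with conditional probability at least $p_0$. If it is fulfilled, then $\chi$ avoids, at every $y\in S$, the colors of all neighbors in $N_l\cup V_{l+1}$, hence of all neighbors in $Z$. So $\chi$ is an $L_{\varphi|_Z}$-coloring of $G[S]$, and $\varphi|_Z$ supports the original task by Lemma 7. As this holds for every value of $\varphi|_{V_{l+1}}$, the probability of support is at least $p_0$. (In Example A, $l=2$ and $q=1$.)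

**Step 4: the case $2q\ge k$.** Here the avoid-task of Step 3 could again have $\beta=k$, as in Example B, so we use the structure of $S$. By Step 1, $q=e=k/2=j(S)$, $r(S)=k$ and $x=0$. In particular $k$ is even, so $k\ge4$. By Lemma 4(c), $G[S]\in\{K_1,K_k\}$. A single vertex has $j\le1<k/2$, so $G[S]=K_k$. As $x=0$, every $y\in S$ has $0=\deg_S(y)+r(y)-k=r(y)-1$, that is,
$$j(y)+d_Z(y)=1\qquad(y\in S).$$
Since $j(S)\ge1$ and $e\ge1$, we can pick $y_0\in S$ with $j(y_0)=1$, $d_Z(y_0)=0$, and $y_1\in S$ with $j(y_1)=0$, $d_Z(y_1)=1$. The neighbor $z_1$ of $y_1$ in $Z$ lies in $N_l$, because $q=e$.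

For every $\zeta$ the lists $L_\zeta$ on $S$ have size at least $k-1$. If $K_k$ is not colorable from them, Hall's theorem gives a set $X\subseteq S$ whose lists have a union of size less than $|X|\le k$. Since each list has at least $k-1$ colors, $|X|=k$ and the union has exactly $k-1$ colors. So all $k$ lists coincide and have size $k-1$. In particular
$$L(y_1)\setminus\{\zeta(z_1)\}=L(y_0)\setminus\{c\},\qquad\big|L(y_1)\setminus\{\zeta(z_1)\}\big|=k-1 .$$
Then $\zeta(z_1)$ is the unique element of $L(y_1)\setminus\big(L(y_0)\setminus\{c\}\big)$, a set that does not depend on $\zeta$. So this can happen for at most one value $b$ of $\zeta(z_1)$. If there is no such $b$, every $\zeta$ supports the task by Lemma 7. Otherwise consider the avoid-task $\{(z_1,b)\}$ at layer $l$. It has $\beta=2\le k-1$, so it is supported by every $L$-coloring of $G[V_{l+1}]$ by Lemma 5, and it is fulfilled with probability at least $p_0$ by (12). If it is fulfilled, $G[S]$ is $L_{\varphi|_Z}$-colorable, and $\varphi|_Z$ supports the original task by Lemma 7. $\square$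

## 10. A lower bound for every marginal

*Proof of Theorem 1.* The case $k=2$ was proved in Section 1. Let $k\ge3$, and let $\varphi$ be the random $L$-coloring of Lemma 6. Let $u\in N_i$ and $c\in L(u)$, and put $A=N(u)\cap V_{i+1}$. By (8), $|A|\le k/2$.

**Step 1: $A=\emptyset$.** By Lemma 8(II), $\Pr[\varphi(u)=c]\ge p_0^2$.

**Step 2: $A\ne\emptyset$, reduction to an event in the deeper layers.** Let $E$ be the event $c\notin\varphi(A)$. The fix-task $(u,c)$ has $\beta=k-2|A|\le k-2$, and in the event $E$ the coloring $\varphi|_{V_{i+1}}$ is admissible. So by Lemma 5 and (12), conditionally on any value of $\varphi|_{V_{i+1}}$ in $E$, we have $\varphi(u)=c$ with probability at least $p_0$. Hence $\Pr[\varphi(u)=c]\ge p_0\Pr[E]$.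

**Step 3: a lower bound for $\Pr[E]$.** Let $A_j=A\cap N_j$.

First suppose that $2|A_j|\le k-1$ for all $j$. For each $j$ with $A_j\ne\emptyset$, the task of avoiding $c$ on $A_j$ has $\beta=2|A_j|\le k-1$. By Lemma 5 and (12), conditionally on any value of $\varphi|_{V_{j+1}}$, it is fulfilled with probability at least $p_0$. There are at most $|A|\le k/2$ such layers. Whether the tasks of the layers deeper than $j$ are fulfilled is determined by $\varphi|_{V_{j+1}}$, so multiplying from the deepest layer upward gives $\Pr[E]\ge p_0^{k/2}$.

Otherwise $2|A_j|\ge k$ for some $j$. As $|A|\le k/2$, we get $A=A_j$ and $|A_j|=k/2$, and $\Pr[E]\ge p_0^2$ by Lemma 8(I) at layer $j$.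

Altogether, since $k\ge3$ and $p_0\le1$,
$$\Pr[\varphi(u)=c]\ge\min\big(p_0^2,\ p_0^{k/2+1},\ p_0^3\big)\ge p_0^k=:\varepsilon(k),$$
and $\varepsilon(k)$ depends only on $k$. $\blacksquare$

By (1), every graph $G$ with $\mathrm{mad}(G)<k$ is $\varepsilon(k)$-flexibly $k$-choosable. So the answer to the question is yes for every $k\ge2$.

## 11. Complete graphs as extremal examples

The hypothesis $\mathrm{mad}(G)<k$ in Theorem 1 cannot be replaced by $\mathrm{mad}(G)\le k$ for any $k\ge2$: $\mathrm{mad}(K_{k+1})=k$, and $K_{k+1}$ is not even $k$-colorable.

Necessarily $\varepsilon(k)\le1/k$. Take $K_k$, which has $\mathrm{mad}=k-1$, with identical lists of size $k$, and let all vertices request the same color; exactly one of the $k$ requests is satisfied. So for $k=2$ the value $\varepsilon(2)=\frac12$ from Section 1 is best possible.
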